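\title{A non-minimal area-preserving diffeomorphism of the two-torus semi-conjugate to a minimal translation}

\begin{abstract}
We show that an area-preserving $C^2$ diffeomorphism of the two-torus that is semi-conjugate to a totally irrational translation, by a map homotopic to the identity, need not be minimal. This answers a question of Wang and Zhang in the negative. The examples are of class $C^{2+\gamma}$ for every $\gamma<1$, can be taken arbitrarily close to the translation, and are limits of smooth conjugates of that one translation. In the opposite direction, we show that an area-preserving homeomorphism semi-conjugate in this way to a totally irrational translation is minimal as soon as some sequence of its iterates converges uniformly to the identity.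
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ carry Lebesgue measure $\mathrm{Vol}$. For $\overline\omega\in\mathbb T^2$ let $T_{\overline\omega}(z)=z+\overline\omega$. The vector $\overline\omega=(\omega_1,\omega_2)$ is \emph{totally irrational} if $1,\omega_1,\omega_2$ are linearly independent over $\mathbb Q$, that is, if $\xi\cdot\omega\notin\mathbb Z$ for all $\xi\in\mathbb Z^2\setminus\{0\}$. A homeomorphism $f$ of $\mathbb T^2$ is \emph{conservative} if it preserves $\mathrm{Vol}$, and \emph{minimal} if every orbit $\{f^m(z):m\in\mathbb Z\}$ is dense. A totally irrational translation is ergodic, $\mathrm{Vol}$ is its only invariant Borel probability measure, and it is minimal. (The Fourier coefficient at $\xi\ne0$ of an invariant $L^2$ function or measure is unchanged by multiplication by $e^{2\pi i\xi\cdot\omega}\neq1$, so it vanishes; and every orbit closure carries an invariant measure.)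

Let $\mathcal C_{\overline\omega}$ be the set of homeomorphisms $f$ of $\mathbb T^2$, isotopic (equivalently, homotopic) to the identity, for which there is a continuous surjection $h:\mathbb T^2\to\mathbb T^2$ homotopic to the identity with
\[
h\circ f=T_{\overline\omega}\circ h .
\]
To see what this condition measures, recall that the lifts to $\mathbb R^2$ of a map homotopic to the identity commute with integer translations, so they differ from the identity by a bounded periodic function. Fix a representative $\omega\in\mathbb R^2$ of $\overline\omega$. Any lifts $F,\tilde h$ of $f,h$ satisfy $\tilde hF=\tilde h+\omega+\xi$ with a constant $\xi\in\mathbb Z^2$, and after replacing $F$ by $F-\xi$,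
\begin{equation}\label{eq:lifts}
\tilde hF=\tilde h+\omega,\qquad |F^m(z)-z-m\omega|\le C_0:=2\sup|\tilde h-\mathrm{id}|\quad(z\in\mathbb R^2,\ m\in\mathbb Z).
\end{equation}
So every orbit of $F$ follows an orbit of the translation at bounded distance, and $f$ can differ from $T_{\overline\omega}$ only through the fibers of $h$. If $h$ is injective, then $f$ is conjugate to $T_{\overline\omega}$, hence minimal when $\overline\omega$ is totally irrational. Wang and Zhang \cite{WZ} write: ``We do not know whether a $C^2$ conservative map in $\mathcal C_{\overline\omega}$ for a totally irrational $\overline\omega$ is always minimal.'' This is the question we answer.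

There are reasons to expect a positive answer. On the circle, an orientation-preserving homeomorphism that preserves length has a lift with $F(z')-F(z)=z'-z$, so it is a rotation, and the analogue of \eqref{eq:lifts} identifies the angle. On the torus, the most direct way to lose minimality is a fiber $h^{-1}(y)$ with nonempty interior $U$: the sets $f^m(U)\subset h^{-1}(T_{\overline\omega}^my)$ are pairwise disjoint, so the orbit of a point of $U$ meets $U$ only once and is not dense. For conservative $f$ this cannot happen: $h_*\mathrm{Vol}$ is $T_{\overline\omega}$-invariant, hence equal to $\mathrm{Vol}$, and every fiber has area zero. Moreover, if $M\ne\mathbb T^2$ is an orbit closure of $f$, then $h(M)$ is closed and invariant, hence all of $\mathbb T^2$. In a counterexample, therefore, every point of the open set $\mathbb T^2\setminus M$ shares its fiber with a point of $M$, although all fibers are null sets. Nevertheless, the answer is negative.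

\begin{theorem}\label{thm:main}
There is a totally irrational $\overline\omega$ with the following property. For every $\gamma_0\in[0,1)$ and every $C^{2+\gamma_0}$-neighborhood $\mathcal U$ of $T_{\overline\omega}$ there is an area-preserving diffeomorphism $f\in\mathcal U\cap\mathcal C_{\overline\omega}$, of class $C^{2+\gamma}$ for every $\gamma<1$, which is not minimal: some full orbit of $f$ avoids a nonempty open set. Moreover, the set of totally irrational $\overline\omega$ for which $\mathrm{Diff}^2(\mathbb T^2,\mathrm{Vol})\cap\mathcal C_{\overline\omega}$ contains a non-minimal map is dense in $\mathbb T^2$.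
\end{theorem}

\begin{theorem}\label{thm:rigid}
Let $\overline\omega$ be totally irrational and let $f\in\mathcal C_{\overline\omega}$ be a conservative homeomorphism. If $f^{n_j}\to\mathrm{Id}$ uniformly for some sequence $n_j\to\infty$, then $f$ is minimal.
\end{theorem}

Whether non-minimal examples exist in class $C^3$ or above is not settled here; Section~\ref{sec:model} shows why the method stops at the exponent $3$. That section also explains the mechanism on one disc and one column, and lists what is needed to iterate it. Sections~\ref{sec:arith}--\ref{sec:limit} prove Theorem~\ref{thm:main}. Section~\ref{sec:rigid} proves Theorem~\ref{thm:rigid} and can be read independently.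

\subsection*{Conventions}
$B(v,\rho)$ is the open Euclidean disc, and $u\wedge v=u_1v_2-u_2v_1$. Planar sets of diameter less than $1/2$ are identified with their images in $\mathbb T^2$. A map $H$ \emph{is a translation on $S$} if $H(z)=z+\mathrm{const}$ for $z\in S$. Let $d$ be the distance on $\mathbb T^2$. For a function $\phi$ on $\mathbb T^2$ with values in a normed space, $\|\phi\|_0$ is the supremum norm (derivatives carry the operator norm) and $[\phi]_\gamma=\sup_{z\ne z'}|\phi(z)-\phi(z')|\,d(z,z')^{-\gamma}$. For $u:\mathbb T^2\to\mathbb R^2$ and $0<\gamma<1$, $\|u\|_{C^{2+\gamma}}$ is the largest of $\|u\|_0$, $\|Du\|_0$, $\|D^2u\|_0$, $[D^2u]_\gamma$; for $\gamma=0$ the last term is omitted. The $C^{2+\gamma}$-distance of two maps homotopic to the identity is the least norm of a difference of lifts. Since $|\phi(z)-\phi(z')|\le\min(2\|\phi\|_0,\|D\phi\|_0\,d(z,z'))$ and $d<1$,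
\begin{equation}\label{eq:interp}
[\phi]_\gamma\le\|D\phi\|_0,\qquad [\phi]_\gamma\le2\|\phi\|_0^{1-\gamma}\|D\phi\|_0^{\gamma}.
\end{equation}

\section{One disc and one column}\label{sec:model}

\subsection{Carrying a disc rigidly}
The only perturbations we use are area-preserving flows that carry a disc along a path without deforming it. A \emph{route} is a map $\beta:[0,\ell]\to\mathbb R^2$ for which $[0,\ell]$ splits into finitely many intervals such that, on the interior of each, $\beta$ agrees with a $C^1$ unit-speed path defined on the closed interval. Jumps are allowed, so that several discs can be moved one after another. Fix a smooth $\chi:\mathbb R\to[0,1]$ with $\chi=1$ on $(-\infty,1]$ and $\chi=0$ on $[2,\infty)$. Given a route $\beta$ and $r>0$, put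
\[
K_\tau(z)=\chi\bigl(|z-\beta(\tau)|/r\bigr)\,\beta'(\tau)\wedge(z-\beta(\tau)),\qquad X_\tau=(\partial_2K_\tau,-\partial_1K_\tau),
\]
and let $G_\tau$, $0\le\tau\le\ell$, be the flow of $X_\tau$ with $G_0=\mathrm{Id}$.

\begin{lemma}\label{lem:carry}
The maps $G_\tau$ are smooth diffeomorphisms of $\mathbb R^2$ with Jacobian $1$, and:
\begin{enumerate}
\item[(a)] if $\beta$ is continuous on $[\tau_1,\tau]$, then $G_\tau G_{\tau_1}^{-1}$ is the translation by $\beta(\tau)-\beta(\tau_1)$ on $B(\beta(\tau_1),r)$, and it fixes every point at distance more than $2r$ from $\beta([\tau_1,\tau])$;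
\item[(b)] if $0\le\delta\le r$ and $0\le\tau\le\tau+\delta\le\ell$, then for $0\le j\le3$
\[
\|D^j(G_{\tau+\delta}G_\tau^{-1}-\mathrm{Id})\|_0\le C_*\,\delta\, r^{-j},\qquad\|D^j(G_{\tau}G_{\tau+\delta}^{-1}-\mathrm{Id})\|_0\le C_*\,\delta\, r^{-j},
\]
where $C_*$ depends only on $\chi$.
\end{enumerate}
\end{lemma}

\begin{proof}
The field $X_\tau$ is divergence free, smooth and compactly supported in $z$, and piecewise continuous in $\tau$; this gives the first sentence. On $B(\beta(\tau),r)$ we have $K_\tau=\beta_1'(z_2-\beta_2)-\beta_2'(z_1-\beta_1)$, so $X_\tau=\beta'(\tau)$, and $X_\tau=0$ outside $B(\beta(\tau),2r)$. Hence $z+\beta(\tau)-\beta(\tau_1)$ is a trajectory when $|z-\beta(\tau_1)|<r$, and constants are trajectories away from the route. This is (a).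

For (b), rescale space and time by $r$: put $Y_u(\zeta)=X_{\tau+ru}(r\zeta)$. Up to a translation, $Y_u$ is the field with Hamiltonian $\chi(|\zeta|)\,e\wedge\zeta$ for a unit vector $e$, so $\|D^jY_u\|_0\le c_j$ with $c_j$ depending only on $\chi$. If $\varphi_u$ is the flow of $Y_u$ with $\varphi_0=\mathrm{Id}$, then $G_{\tau+\delta}G_\tau^{-1}(z)=r\varphi_{\delta/r}(z/r)$. Let $0\le u\le1$. Then $\|\varphi_u-\mathrm{Id}\|_0\le c_0u$. From $\partial_uD\varphi=DY(\varphi)D\varphi$ and Gronwall's inequality, $\|D\varphi_u\|_0\le e^{c_1}$ and $\|D\varphi_u-I\|_0\le c_1e^{c_1}u$. For $j=2,3$ we have $\partial_uD^j\varphi=DY(\varphi)D^j\varphi+Q_j$ and $D^j\varphi_0=0$, where $Q_2=D^2Y(\varphi)(D\varphi,D\varphi)$, and $Q_3$ is the sum of $D^3Y(\varphi)(D\varphi,D\varphi,D\varphi)$ and three terms of the form $D^2Y(\varphi)(D^2\varphi,D\varphi)$. So $Q_2$, and then $Q_3$, is bounded in terms of the $c_j$, and $\|D^j\varphi_u\|_0\le e^{c_1}u\sup\|Q_j\|_0$. Undoing the scaling multiplies the $j$th derivative by $r^{1-j}$, and $u=\delta/r$. The inverse map is the flow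 of the time-reversed field, which obeys the same bounds.
\end{proof}

\subsection{The model step}\label{sub:model}
Let $T$ be a translation of $\mathbb T^2$, $V$ an open set, $\Omega$ a small convex open set, and $L\ge2P\ge2$ integers such that the \emph{levels} $T^i\Omega$, $0\le i\le L$, are pairwise disjoint. Let $w,w^*\in\Omega$ be at distance at least $3r$ from $\partial\Omega$. Assume that
\begin{enumerate}
\item[(A)] the whole level $T^i\Omega$ misses $V$ for $i\le P$ and for $i\ge L-P$;
\item[(B)] the disc $T^iB(w^*,r)$ misses $V$ for all $0\le i\le L$.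
\end{enumerate}
The discs $T^iB(w,r)$ may meet $V$ in the middle of the column. We want a conjugate of $T$, close to $T$, for which they do not.

Let $\beta$ be the segment from $w$ to $w^*$, of length $\ell$, and suppose $\delta=\ell/P\le r$. By convexity the flow $G_\tau$ is supported in a compact subset of $\Omega$. Push the disc to $w^*$ during the first $P$ levels, keep it there, and bring it back during the last $P$ levels:
\[
\tau(i)=\delta\min(i,P,L-i),\qquad g=T^iG_{\tau(i)}T^{-i}\ \text{ on }T^i\Omega\ \ (0\le i\le L),\qquad g=\mathrm{Id}\ \text{ elsewhere}.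
\]
Let $f=gTg^{-1}$. For $z\in B(w,r)$ we have $f^i(z)=gT^iz=T^iG_{\tau(i)}z$. This point lies in $T^i\Omega$ for all $i$, and in $T^iB(w^*,r)$ for $P\le i\le L-P$. By (A) and (B), $f^i(z)\notin V$ for $0\le i\le L$.

The map $g$ is far from the identity at the scale of $\Omega$, but it almost commutes with $T$. Write $f=\theta T$ with $\theta=gTg^{-1}T^{-1}$. On $T^i\Omega$, $1\le i\le L$,
\[
\theta=(T^iG_{\tau(i)}T^{-i})\,T\,(T^{i-1}G_{\tau(i-1)}^{-1}T^{1-i})\,T^{-1}=T^iG_{\tau(i)}G_{\tau(i-1)}^{-1}T^{-i},
\]
and elsewhere $\theta=\mathrm{Id}$, because $g$ is the identity on the levels $0$ and $L$. Two features matter. First, by Lemma~\ref{lem:carry}(b), $\|D^j(\theta-\mathrm{Id})\|_0\le C_*\ell P^{-1}r^{-j}$. If $\Omega$ has size $\sigma$ and $\ell,r$ are comparable to $\sigma$, then disjointness of the levels forces $P\lesssim\sigma^{-2}$, and in the best case $P\approx\sigma^{-2}$ the bound is of order $\sigma^{3-j}$. It is small for $j<3$ and not for $j=3$. Second, $\theta$ is the identity on all levels with $P<i\le L-P$: nothing is paid in the middle of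 the column.

\subsection{What the iteration requires}\label{sub:plan}
We fix $T$ and construct $f=\lim f_n$ with $f_n=H_nTH_n^{-1}$ and $H_{n+1}=H_ng_n$, where $g_n$ moves points by less than $2\sigma_n$ and $\sum\sigma_n<\infty$. Then $H_n^{-1}$ converges uniformly to a map $h$ with $hf=Th$. The maps $H_n$ themselves cannot converge uniformly, since the limit would invert $h$ and $f$ would be minimal. So $\|DH_n\|_0$ is unbounded, and this is the main difficulty: $f_{n+1}=(H_n\theta_nH_n^{-1})f_n$, and conjugation by $H_n$ may destroy the estimate for $\theta_n$. The second feature of the model step is the way out. If $H_n$ is a \emph{translation} on each of the first and last $P$ levels, then $H_n\theta_nH_n^{-1}$ satisfies exactly the bounds of $\theta_n$, whatever $H_n$ does elsewhere. So the hypotheses (A) and (B) are strengthened: $H_n$ is a translation on the sets in question and maps them off $V$. The safe disc in (B) will be a disc about $0$, and each stage has to make a much longer piece of the orbit of $0$ safe. This needs four ingredients.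
\begin{itemize}
\item Columns that fill the torus, with base $R_n$ of size $\sigma_n$ and height about $\sigma_n^{-2}$, at scales $\sigma_n$ that are not too far apart. This is a condition on $\overline\omega$ (Section~\ref{sec:arith}).
\item Control of where the orbit of $0$ enters $R_n$. Up to the next time scale it enters close to the points of a lattice $\Lambda'$, and these must stay away from the walls of the columns (Section~\ref{sec:towers}).
\item An isotopy that brings discs about all points of $\Lambda'\cap R_n$ close to $0$, each inside its own column (Section~\ref{sec:discs}).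
\item Hypothesis (A) for the next stage. The next base $R_{n+1}$ is a small neighborhood of $0$, and its first iterates enter $R_n$ only near four points. The isotopy is kept away from these points, so that $g_n$ does not disturb those iterates (Section~\ref{sec:induction}).
\end{itemize}

\section{The translation vector}\label{sec:arith}

The returns of the orbit of $0$ under $T_{\overline\omega}$ are recorded by the lattice
\[
\Gamma=\{(m\omega+\xi,m):m\in\mathbb Z,\ \xi\in\mathbb Z^2\}\subset\mathbb R^2\times\mathbb Z;
\]
thus $(v,m)\in\Gamma$ if and only if $T_{\overline\omega}^m0=v$ modulo $\mathbb Z^2$. We want bases $(a_n,k_n),(b_n,l_n),(c_n,q_n)$ of $\Gamma$ in which $a_n,b_n$ span a nearly square cell of size $\sigma_n$ and $c_n$ is much shorter. Suppose $c=xa+yb$ with $x\approx1/p$, $y\approx1/p^2$, for a large integer $p$. Then $a'=c$ is nearly $a/p$; in $b'=pc-a$ the $a$-component almost cancels, leaving nearly $b/p$; and in $c'=pb'-b$ the $b$-component almost cancels. We choose $\omega$ so that this pattern persists at all scales.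

Let
\[
p_n=10^{6n}\ \ (n\ge1),\qquad \sigma_n=\prod_{j\le n}p_j^{-1}=10^{-3n(n+1)}\ \ (n\ge0).
\]
For $p\ge4$ define $\Phi_p:[0,1]^2\to[0,1]^2$ by $\Phi_p(x',y')=(x,y)$, where
\[
x=\frac1{p-\dfrac{x'}{p-y'}},\qquad y=\frac{x}{p-y'};
\]
then $\frac1p\le x\le\frac1{p-1}$ and $\frac1{p^2}\le y\le\frac1{(p-1)^2}$. The sets of sequences $(z_j)_{j\ge0}$ in $[0,1]^2$ with $z_j=\Phi_{p_{j+1}}(z_{j+1})$ for all $j<n$ are compact, nonempty and decreasing in $n$. So there are $(x_n,y_n)\in[0,1]^2$, $n\ge0$, with $(x_n,y_n)=\Phi_{p_{n+1}}(x_{n+1},y_{n+1})$.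

\emph{Whenever $n$ is fixed, $p=p_{n+1}$, unadorned letters carry the index $n$, and primed letters carry the index $n+1$.} Clearing denominators in $\Phi_p$ gives the first two identities below; the third is $p$ times the second plus the first:
\begin{equation}\label{eq:id}
px-1=yx',\qquad py-x=yy',\qquad p^2y-1=y(py'+x').
\end{equation}
We also have
\begin{equation}\label{eq:xy}
\frac1p\le x\le\frac{1.1}p,\qquad\frac1{p^2}\le y\le\frac{1.1}{p^2},\qquad x,y,x',y'\le2\cdot10^{-6},\qquad py'+x'\le10^{-4},
\end{equation}
the last because $y'\le1.1\,p_{n+2}^{-2}$ and $p_{n+2}=10^6p$. Put $a_0=(1,0)$, $b_0=(0,1)$, $c_0=\omega:=(x_0,y_0)$, $k_0=l_0=0$, $q_0=1$, and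
\[
a'=c,\quad b'=pc-a,\quad c'=pb'-b;\qquad k'=q,\quad l'=pq-k,\quad q'=pl'-l.
\]
From now until the end of Section~\ref{sec:limit}, $\overline\omega=\omega\bmod\mathbb Z^2$ and $T=T_{\overline\omega}$.

\begin{lemma}\label{lem:arith}
For every $n\ge0$ the following hold.
\begin{enumerate}
\item[(a)] $a'=c=xa+yb$ and $b'=yx'a+py\,b$.
\item[(b)] $(a,k),(b,l),(c,q)$ is a basis of $\Gamma$, and $(a\wedge b)(q-xk-yl)=1$.
\item[(c)] For all $s,t\in\mathbb R$,
\begin{equation}\label{eq:shape}
0.99\,\sigma_n|(s,t)|\le|sa+tb|\le1.01\,\sigma_n|(s,t)|,\qquad0.97\,\sigma_n^2\le a\wedge b\le1.03\,\sigma_n^2 .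
\end{equation}
In particular $|c|=|a'|\le1.01\,\sigma_{n+1}$.
\item[(d)] $k,l\ge0$; $k+l\le q/100$; $k'+l'\le(p+1)q$; $q'\ge0.99\,p^2q$; $0.99\,q\le q-xk-yl\le q$; and $0.9\,\sigma_n^{-2}\le q\le1.2\,\sigma_n^{-2}$.
\item[(e)] $\overline\omega$ is totally irrational.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $c_0=x_0a_0+y_0b_0$. Suppose $c=xa+yb$. By \eqref{eq:id}, $b'=(px-1)a+py\,b=yx'a+py\,b$ and $c'=pb'-b=pyx'a+y(py'+x')b$. On the other hand $x'a'+y'b'=x'(x+yy')a+y(x'+py')b$, and $x+yy'=py$. So $c'=x'a'+y'b'$.

(b) The three vectors form a basis of $\Gamma$ with determinant $1$ for $n=0$, and the recursion is given by the integer matrix with rows $(0,0,1)$, $(-1,0,p)$, $(-p,-1,p^2)$, of determinant $1$. Subtracting $x(a,k)+y(b,l)$ from $(c,q)$ leaves $(0,q-xk-yl)$ and does not change the determinant.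

(c) Let $\hat a=a/\sigma_n$, $\hat b=b/\sigma_n$. By (a), $\hat a'=px\,\hat a+py\,\hat b$ and $\hat b'=pyx'\hat a+p^2y\,\hat b$. By \eqref{eq:id} and \eqref{eq:xy}, the numbers $px-1$, $py$, $pyx'$, $p^2y-1$ lie in $[0,1.1/p]$, so the transition matrix differs from $I$ by at most $2.2/p_{n+1}$ in the row-sum norm. As $\sum_j1/p_j\le1.1\cdot10^{-6}$, the product of these matrices, whose rows are $\hat a_n$ and $\hat b_n$, differs from $I$ by at most $\exp(2.5\cdot10^{-6})-1<10^{-5}$. Hence $|s\hat a+t\hat b-(s,t)|\le10^{-5}(|s|+|t|)$, and \eqref{eq:shape} follows.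

(d) The first two claims hold for $n=0$. If they hold for $n$, then $l'=pq-k\ge0$, $k'+l'\le(p+1)q$, and $q'=p^2q-pk-l\ge p^2q-pq\ge0.99\,p^2q$; so $k'+l'\le q'/100$. Next, $xk+yl\le2\cdot10^{-6}q$. The bounds on $q$ follow from (b) and \eqref{eq:shape}.

(e) Let $\xi\in\mathbb Z^2$ with $\xi\cdot\omega\in\mathbb Z$. By (b), $\xi\cdot a_n$ and $\xi\cdot b_n$ are integers; by (c) they tend to $0$, so they vanish for large $n$. Since $a_n\wedge b_n\ne0$, we get $\xi=0$.
\end{proof}

We use $(s,t)\leftrightarrow sa+tb$ as coordinates in the plane. Two consequences of \eqref{eq:shape} are used constantly: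
\begin{equation}\label{eq:dist}
|s|\ge\delta\ \text{ or }\ |t|\ge\delta\ \Longrightarrow\ |sa+tb|\ge0.99\,\sigma_n\delta;\qquad |s|+|t|\ge\delta\ \Longrightarrow\ |sa+tb|\ge0.7\,\sigma_n\delta .
\end{equation}
Applied to the difference of a point and an arbitrary point of a line $s=\mathrm{const}$ or $t=\mathrm{const}$, the first bounds the distance to that line from below.

\section{Towers and the orbit of the origin}\label{sec:towers}

Fix $n\ge1$, so $p\ge10^{12}$. By Lemma~\ref{lem:arith}(b), $T^{q-\varepsilon_1k-\varepsilon_2l}$ is the translation by $c-\varepsilon_1a-\varepsilon_2b$, which is $(x-\varepsilon_1,y-\varepsilon_2)$ in coordinates. So on a unit square in the coordinates $(s,t)$ suitable powers of $T$ act as the translation by $(x,y)$ modulo $1$, which exchanges four rectangles. The position of the square is free. We choose it so that $0$ is close to the point common to the four rectangles, which lets every column reach the safe disc about $0$, and so that this common point is the center of a cell of the lattice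
\[
\Lambda'=\mathbb Za'+\mathbb Zb',
\]
which keeps the walls away from $\Lambda'$. By Lemma~\ref{lem:arith}(a), $\frac12(a'+b')=o_sa+o_tb$ with
\[
o_s=\tfrac12(x+yx')\in(0,x],\qquad o_t=\tfrac12(p+1)y\in(0,1/p].
\]
Let
\[
R_n=\{o_s+x-1<s<o_s+x,\ \ o_t+y-1<t<o_t+y\}\subset\{-1<s,t<3/p\}.
\]
Then $0\in R_n$, $\operatorname{diam}R_n<2\sigma_n$ and $\overline{R_n}\subset B(0,1.5\,\sigma_n)$. Let $\mathcal L_n$ be the union of the six lines $s\in\{o_s+x-1,o_s,o_s+x\}$ and $t\in\{o_t+y-1,o_t,o_t+y\}$. The set $R_n\setminus\mathcal L_n$ is the union of four components $R_n^\varepsilon$, $\varepsilon\in\{0,1\}^2$, of $\mathbb R^2\setminus\mathcal L_n$, where $\varepsilon_1=1$ means $s>o_s$ and $\varepsilon_2=1$ means $t>o_t$ (Figure~\ref{fig:cell}). Put $L_\varepsilon=q-\varepsilon_1k-\varepsilon_2l\in[q/2,q]$.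

\begin{lemma}\label{lem:tower}
We have $T^{L_\varepsilon}R_n^\varepsilon\subset R_n$. The sets $T^iR_n^\varepsilon$, for $\varepsilon\in\{0,1\}^2$ and $0\le i<L_\varepsilon$, are pairwise disjoint, and their closures cover $\mathbb T^2$.
\end{lemma}

\begin{proof}
On $R_n$ the number $s-o_s$ ranges over $(x-1,x)$. If $\varepsilon_1=0$, adding $x$ sends $(x-1,0)$ to $(2x-1,x)$; if $\varepsilon_1=1$, adding $x-1$ sends $(0,x)$ to $(x-1,2x-1)$. Both images lie in $(x-1,x)$, and the same holds for $t-o_t$ with $y$ in place of $x$. This is the inclusion. Let $U$ be the union of the sets $T^iR_n^\varepsilon$. Then $TU\subset U\cup R_n$, and $R_n\setminus U$ is null, so $U$ is invariant up to null sets and has full measure by ergodicity. The pieces with $\varepsilon_1=1$ fill the fraction $x$ of $R_n$, and those with $\varepsilon_2=1$ the fraction $y$, so the areas of the sets add up to $\sum_\varepsilon L_\varepsilon\mathrm{Vol}(R_n^\varepsilon)=(a\wedge b)(q-xk-yl)=1$. Hence pairwise intersections are null; being open, they are empty. The union of the closures is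 closed and of full measure, so it is $\mathbb T^2$.
\end{proof}

The safe disc at stage $n$ will be $B(0,\rho_n)$ with $\rho_n=1000\,\sigma_{n+1}$. Since $p_{n+2}=10^6p$, the lengths that occur at stage $n$ are
\begin{equation}\label{eq:scales}
\sigma_n,\qquad\sigma'=\sigma_n/p,\qquad\rho_n=1000\,\sigma',\qquad\rho'=1000\,\sigma_{n+2}=10^{-3}\sigma_n/p^2=10^{-3}\sigma'/p .
\end{equation}
Here $\sigma'$ is the mesh of $\Lambda'$ and, roughly, the width of $R_n^{10}$, while $R_n^{01}$ has height about $\sigma_n/p^2=1000\rho'$. Discs of radius $2\rho'$ must fit into this thin piece, and about $p^2$ of them must fit into $B(0,\rho_n)$, since area is preserved. Both conditions require $p_{n+2}/p_{n+1}$ to be large; this is why $p_n$ grows.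

\begin{lemma}\label{lem:walls}
If $v_0=\mu a'+\nu b'\in\Lambda'$ and $|\nu|\le2p$, then $\operatorname{dist}(v_0,\mathcal L_n)\ge400\rho'$. In particular, if $v_0\in\Lambda'\cap R_n$, then $|\mu|,|\nu|\le1.6\,p$ and $B(v_0,400\rho')\subset R_n^\varepsilon$ for some $\varepsilon$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:arith}(a), $v_0$ has coordinates $s=\mu x+\nu yx'$, $t=(\mu+\nu p)y$. Using $1=px-yx'$ for the third expression,
\begin{equation}\label{eq:sdiff}
\begin{aligned}
s-o_s&=(\mu-\tfrac12)x+(\nu-\tfrac12)yx',\\
s-(o_s+x)&=(\mu-\tfrac32)x+(\nu-\tfrac12)yx',\\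
s-(o_s+x-1)&=(\mu+p-\tfrac32)x+(\nu-\tfrac32)yx'.
\end{aligned}
\end{equation}
The last terms are at most $3p\,yx'=\frac{3p}{p-y'}xx'\le10^{-4}x$ in absolute value, so all three differences are at least $0.49\,x\ge0.49/p$ in absolute value. Next, $t-o_t=(\mu+\nu p-\frac{p+1}2)y$ is an odd multiple of $y/2$ because $p$ is even, and so is $t-(o_t+y)$. By \eqref{eq:id}, $t-(o_t+y-1)=t-(o_t+y)+p^2y-y(py'+x')$ is an odd multiple of $y/2$ up to an error at most $10^{-4}y$. So the three differences are at least $0.49\,y\ge0.49/p^2$ in absolute value. By \eqref{eq:dist}, all six distances are at least $0.99\cdot0.49\,\sigma_n/p^2\ge400\rho'$. If $v_0\in R_n$, then $|v_0|<1.5\,p\sigma'$, and \eqref{eq:shape} at level $n+1$ gives $|\mu|,|\nu|\le1.6\,p$; the disc $B(v_0,400\rho')$ is connected and misses $\mathcal L_n$.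
\end{proof}

The points $0,-a,-b,-a-b$ are called \emph{corners}; they have coordinates in $\{0,-1\}^2$ and are the points $T^{m}0$ with $m=0,-k,-l,-k-l$. The next lemma locates the visits of the orbit of $0$ to $R_n$ on two time scales.

\begin{lemma}\label{lem:visits}
Let $(v,m)\in\Gamma$.
\begin{enumerate}
\item[(a)] If $|m|\le2q'$ and $v\in\overline{R_n}$, then $v$ lies in some $R_n^\varepsilon$, and there is $v_0\in\Lambda'\cap R_n^\varepsilon$ with $|v-v_0|<\rho'$.
\item[(b)] If $|m|\le2q$ and the coordinates of $v$ lie in $[-1.1,0.1]$, then $v$ is within $2.1\,\sigma'$ of a corner.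
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $(v,m)=\mu(a',k')+\nu(b',l')+e(c',q')$ with integers $\mu,\nu,e$. Since $c'=x'a'+y'b'$,
\[
v=(\mu+ex')a'+(\nu+ey')b',\qquad m=(\mu+ex')k'+(\nu+ey')l'+e(q'-x'k'-y'l').
\]
From $|v|\le1.5\,p\sigma'$ we get $|\mu+ex'|,|\nu+ey'|\le1.6\,p$. By Lemma~\ref{lem:arith}(d), $0.99\,q'|e|\le2q'+1.6\,p(p+1)q\le3.7\,q'$, so $|e|\le3$. Put $v_0=\mu a'+\nu b'$. Then $|v-v_0|=|ec'|\le3.1\,\sigma_{n+2}<\rho'$ and $|\nu|\le2p$. By Lemma~\ref{lem:walls} the disc $B(v_0,400\rho')$ lies in one component of $\mathbb R^2\setminus\mathcal L_n$. It contains $v\in\overline{R_n}$, and $\partial R_n\subset\mathcal L_n$, so this component is some $R_n^\varepsilon$.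

(b) Write $(v,m)=\mu(a,k)+\nu(b,l)+e(c,q)$. Then $s=\mu+ex$, $t=\nu+ey$ and $m=sk+tl+e(q-xk-yl)$. Hence $0.99\,q|e|\le2q+1.1(k+l)\le2.02\,q$ and $|e|\le2$. As $|ex|,|ey|\le10^{-5}$, we have $\mu,\nu\in\{-1,0\}$, so $\mu a+\nu b$ is a corner, at distance $|ec|\le2.1\,\sigma'$ from $v$.
\end{proof}

\section{Gathering the discs near the origin}\label{sec:discs}

Keep $n\ge1$ fixed. The isotopy must be supported inside the pieces $R_n^\varepsilon$, because their columns have different heights, and away from the corners, because of Lemma~\ref{lem:visits}(b). We remove neighborhoods of the corners in a way that leaves convex sets, so that segments can serve as routes: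
\begin{align*}
\Omega^{10}&=\{o_s<s<o_s+x,\ -1+30/p<t<-30/p\},\\
\Omega^{01}&=\{-1+30/p<s<-30/p,\ o_t<t<o_t+y\},\\
\Omega^{00}&=R_n^{00}\cap\{|s+\tfrac12|+|t+\tfrac12|<1-30/p\},\qquad\Omega^{11}=\emptyset .
\end{align*}
These are open convex sets with $\Omega^\varepsilon\subset R_n^\varepsilon$, and
\begin{equation}\label{eq:corners}
\text{every point of $\Omega^\varepsilon$ is at distance more than $10\,\sigma'$ from every corner.}
\end{equation}
Indeed, in $\Omega^{10}$ and $\Omega^{01}$ one coordinate differs from $0$ and $-1$ by more than $30/p$; and a corner $(s_c,t_c)$ has $|s_c+\frac12|+|t_c+\frac12|=1$, so $|s-s_c|+|t-t_c|>30/p$ on $\Omega^{00}$. Now apply \eqref{eq:dist}.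

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=6]
\fill[gray!25] (-.72,.03)--(-.28,.03)--(.03,-.28)--(.03,-.72)--(-.19,-.94)--(-.81,-.94)--(-.91,-.84)--(-.91,-.16)--cycle;
\fill[gray!55] (.03,-.75) rectangle (.09,-.25);
\fill[gray!55] (-.75,.03) rectangle (-.25,.06);
\draw[thick] (-.91,-.94) rectangle (.09,.06);
\draw (.03,-.94)--(.03,.06);
\draw (-.91,.03)--(.09,.03);
\draw[dashed] (0,0) circle (.38);
\fill (0,0) circle (.008) node[below left]{$0$};
\fill (-1,0) circle (.008) node[left]{$-a$};
\fill (0,-1) circle (.008) node[below]{$-b$};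
\fill (-1,-1) circle (.008) node[below left]{$-a-b$};
\draw (-.75,-.45) circle (.015);
\draw[->] (-.735,-.443)--(-.24,-.22);
\node at (-.45,-.7) {$\Omega^{00}$};
\node[right] at (.09,-.58) {$\Omega^{10}$};
\node[above] at (-.58,.06) {$\Omega^{01}$};
\node[right] at (.29,.27) {$B(0,\rho_n/2)$};
\end{tikzpicture}
\caption{The base $R_n$ in the coordinates $(s,t)$, not to scale. Two lines cut it into four pieces, the bases of the four columns. The isotopy is supported in the shaded convex sets, which avoid the four marked corners but all meet the dashed disc about $0$. Small discs are carried into the dashed disc without leaving their shaded set.}\label{fig:cell}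
\end{figure}

Put $r=2\rho'$ and $D_{v_0}=B(v_0,r)$ for $v_0\in\Lambda'\cap R_n$.

\begin{proposition}\label{prop:isotopy}
There are $\ell_n\le8p^2\sigma_n$ and a route $\beta:[0,\ell_n]\to\mathbb R^2$ whose flow $G_\tau$, built with the radius $r=2\rho'$ as in Lemma~\ref{lem:carry}, has the following properties.
\begin{enumerate}
\item[(G1)] All $G_\tau$ are supported in one compact subset of $\bigcup_\varepsilon\Omega^\varepsilon$ and preserve each $\Omega^\varepsilon$.
\item[(G2)] If $v_0\in\Lambda'\cap R_n^\varepsilon$, then each $G_\tau$ is a translation on $D_{v_0}$ and $G_\tau D_{v_0}\subset R_n^\varepsilon$.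
\item[(G3)] If $v_0\in\Lambda'\cap R_n$, then $G_{\ell_n}D_{v_0}\subset B(v_c,\rho_n)$ for some corner $v_c$.
\end{enumerate}
\end{proposition}

\begin{proof}
Note that $50r=100\rho'=0.1\,\sigma'/p$, and that distinct points of $\Lambda'$ are at least $0.99\,\sigma'>50r$ apart.

\emph{Step 1: the discs to be moved.} Call $v_0\in\Lambda'\cap R_n$ \emph{mobile} if it is at distance at least $50\,\sigma'$ from all corners and $|v_0|>\rho_n/2=500\,\sigma'$, and \emph{static} otherwise. A static disc already lies in $B(v_c,\rho_n)$ for some corner. We claim that a mobile $v_0\in R_n^\varepsilon$ lies in $\Omega^\varepsilon$, at distance at least $50r$ from $\partial\Omega^\varepsilon$. By Lemma~\ref{lem:walls} it is $400\rho'$ away from $\mathcal L_n$, so only the additional sides matter.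

In $R_n^{11}$ we have $0<s,t<3/p$, so $|v_0|<5\sigma'$ and no point is mobile. In $R_n^{10}$ we have $0<s<3/p$ and $-1<t<2/p$. If $t\ge-31/p$, then $|v_0|\le1.01\sqrt{3^2+31^2}\,\sigma'<50\,\sigma'$, and if $t\le-1+31/p$, the same bound holds for $|v_0+b|$. So a mobile point has $-1+31/p<t<-31/p$ and is at least $0.99\,\sigma'$ away from the lines $t=-30/p$ and $t=-1+30/p$. In $R_n^{01}$ the same inequalities hold with $s$ and $t$ exchanged. In $R_n^{00}$ we have $-1<s,t<2/p$. Let $s_c=0$ if $s\ge-\frac12$ and $s_c=-1$ otherwise. Then $|s-s_c|=\frac12-|s+\frac12|$ if $s\le0$, and $|s-s_c|=\frac12-|s+\frac12|+2s$ if $s>0$; define $t_c$ likewise. If $|s+\frac12|+|t+\frac12|\ge1-31/p$, then $|s-s_c|+|t-t_c|\le31/p+8/p$, and $v_0$ is within $1.01\cdot39\,\sigma'<50\,\sigma'$ of a corner. So a mobile point has $|s+\frac12|+|t+\frac12|<1-31/p$; it lies in $\Omega^{00}$, and by \eqref{eq:dist} it is at least $0.7\,\sigma'$ away from the slanted sides. The claim follows.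

\emph{Step 2: counting.} We show
\[
\#(\Lambda'\cap R_n)\le2p^2,\qquad\#(\Lambda'\cap R_n^{10})\le2p,\qquad\#(\Lambda'\cap R_n^{01})\le1 .
\]
The parallelograms $v_0+[0,1)a'+[0,1)b'$, $v_0\in\Lambda'\cap R_n$, are disjoint, have area at least $0.97\,\sigma'^2$ and diameter at most $3\sigma'$, so they lie in $\{-1.01<s,t<0.01\}$, of area at most $1.03\cdot1.02^2\sigma_n^2$; this gives the first bound. In $R_n^{10}$, the first line of \eqref{eq:sdiff} lies in $(0,x)$ and its last term is at most $10^{-4}x$ in absolute value, so $\mu=1$; then the values $t=(1+\nu p)y$ are spaced by $py\ge1/p$ in an interval of length less than $1$. In $R_n^{01}$ we have $0<(\mu+\nu p-\frac{p+1}2)y<y$, so $\mu+\nu p=\frac{p+2}2$; then $s=\mu x+\nu(px-1)=\frac{p+2}2x-\nu$ lies in an interval of length less than $1$, which determines $\nu$.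

\emph{Step 3: targets.} We assign to each mobile $w\in\Omega^\varepsilon$ a target $w^*\in\Omega^\varepsilon\cap B(0,\rho_n/2)$ such that all targets are at least $50r$ away from the boundary of their $\Omega^\varepsilon$, from $\Lambda'$, and from one another. The candidates, in coordinates, are
\begin{align*}
\text{in }\Omega^{00}:&\quad-\Bigl(\frac{125}p+\frac{125j}{4p^2},\ \frac{125}p+\frac{125j'}{4p^2}\Bigr),&&0\le j,j'<4p,\\
\text{in }\Omega^{10}:&\quad\Bigl(o_s+\frac x2,\ -\frac{125}p-\frac j{p^2}\Bigr),&&0\le j<125p,\\
\text{in }\Omega^{01}:&\quad\Bigl(-\frac{125}p-\frac j{p^2},\ o_t+\frac y2\Bigr),&&0\le j<125p.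
\end{align*}
All coordinates are at most $250/p$ in absolute value, so all candidates have norm at most $1.01\cdot250\sqrt2\,\sigma'<500\,\sigma'$. Two candidates in the same set differ by at least $1/p^2$ in one coordinate, so they are at least $0.99\,\sigma_n/p^2=990\rho'$ apart. Each candidate is at least $50r$ from the boundary of its set. In $\Omega^{00}$ its coordinates lie in $[-250/p,-125/p]$, so they differ from those of the lines in $\mathcal L_n$ by at least $125/p$, and $|s+\frac12|+|t+\frac12|=1+s+t\le1-250/p$. In $\Omega^{10}$ the $s$-coordinate is $x/2\ge1/(2p)$ away from the two $s$-lines; in $\Omega^{01}$ the $t$-coordinate is $y/2\ge1/(2p^2)$ away from the two $t$-lines, which gives a distance of at least $495\rho'$; in both sets the other coordinate is at least $95/p$ away from the remaining sides.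

A point of $\Lambda'$ closer than $50r$ to a candidate in $\Omega^\varepsilon$ therefore lies in $R_n^\varepsilon$, and it is that close to at most one candidate of $\Omega^\varepsilon$, since these are more than $100r$ apart. By Step 2, at most $2p^2$, $2p$, $1$ of the $16p^2$, $125p$, $125p$ candidates are excluded, and at most $2p^2$, $2p$, $1$ are needed. Targets in different sets $\Omega^\varepsilon$ are at least $50r$ apart because the sets are disjoint and each target is $50r$ inside its own set.

\emph{Step 4: routes.} Enumerate the mobile points $w_1,\dots,w_J$, $J\le2p^2$, and move their discs in this order. When it is the turn of $w=w_j\in\Omega^\varepsilon$, the \emph{obstacles} are the current centers of the other discs: $w_1^*,\dots,w_{j-1}^*$, $w_{j+1},\dots,w_J$, and the static points. They are at least $50r$ away from one another and from $w$ and $w^*$. The discs $B(w,50r)$ and $B(w^*,50r)$ lie in the convex set $\Omega^\varepsilon$, so the segment $[w,w^*]$ is at least $50r$ from $\partial\Omega^\varepsilon$. The closed discs of radius $10r$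 about the obstacles are disjoint and do not contain $w,w^*$. Replace each chord that the segment cuts in such a disc by a shorter arc of its boundary circle. Such an arc is within $10r$ of its chord and at most $\pi/2$ times as long. The resulting continuous path $\beta_j$ lies in $\Omega^\varepsilon$, stays at least $40r$ from $\partial\Omega^\varepsilon$ and at least $10r$ from every obstacle, and has length at most $\frac\pi2\operatorname{diam}R_n\le4\sigma_n$. Let $\beta$ be the route that runs through $\beta_1,\dots,\beta_J$ at unit speed; its length $\ell_n$ is at most $8p^2\sigma_n$.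

While $\beta$ runs through $\beta_j$, Lemma~\ref{lem:carry}(a) shows that the flow is supported in the closed $2r$-neighborhood of $\beta_j$, a compact subset of $\Omega^\varepsilon$; this gives (G1). It carries $D_{w_j}$ by translations along $\beta_j$, inside $\Omega^\varepsilon$, and it fixes the discs of radius $r$ about the obstacles, which are at least $9r$ from $\beta_j$. Static discs never move and lie in their pieces by Lemma~\ref{lem:walls}. This gives (G2). At the end a mobile disc is centered in $B(0,\rho_n/2)$ and has radius $r<\rho_n/2$, which together with Step 1 gives (G3).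
\end{proof}

\section{The inductive construction}\label{sec:induction}

For each $n\ge1$ fix an isotopy as in Proposition~\ref{prop:isotopy}. The pushing at stage $n$ is spread over $P_n=q_{n-1}$ levels, the longest time that the previous stage can guarantee. Let $\delta_n=\ell_n/P_n$. By \eqref{eq:scales}, $\delta_n/(2\rho_{n+1})\le4000\,p_{n+1}^4/q_{n-1}$, which tends to $0$ because $p_{n+1}^4=10^{24(n+1)}$ and $q_{n-1}\ge0.9\cdot10^{6n(n-1)}$. Fix $N_0\ge1$ with $\delta_n\le2\rho_{n+1}$ for all $n\ge N_0$, and let $N\ge N_0$ be arbitrary; it will be taken large at the end. The closed set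
\[
\bigcup_{|m|\le q_{N-1}}T^m\overline{R_N}\ \cup\bigcup_{|m|\le q_N}T^m\overline{B(0,\rho_N)}
\]
has area at most $3q_{N-1}\cdot1.03\,\sigma_N^2+3q_N\cdot\pi10^6\sigma_{N+1}^2\le4p_N^{-2}+12\cdot10^6p_{N+1}^{-2}<1$. Fix an open disc $V$ disjoint from it.

We construct smooth diffeomorphisms $H_n$ of $\mathbb T^2$, $n\ge N$, with Jacobian $1$ and isotopic to the identity, such that $H_N=\mathrm{Id}$ and
\begin{enumerate}
\item[$(A_n)$] for $|m|\le P_n$, $H_n$ is a translation on $T^mR_n$ and $H_n(T^mR_n)\cap V=\emptyset$;
\item[$(B_n)$] for $|m|\le q_n$, $H_n$ is a translation on $T^mB(0,\rho_n)$ and $H_n(T^mB(0,\rho_n))\cap V=\emptyset$.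
\end{enumerate}
Call a set $S$ \emph{safe for $H$} if $H$ is a translation on $S$ and $H(S)\cap V=\emptyset$. Subsets of safe sets are safe. The choice of $V$ gives $(A_N)$ and $(B_N)$.

Assume $(A_n)$ and $(B_n)$, and let $G_\tau$ be the isotopy of stage $n$. By Lemma~\ref{lem:arith}(d), $2P_n\le q_n/2\le L_\varepsilon$. As in the model step, put $\tau_\varepsilon(i)=\delta_n\min(i,P_n,L_\varepsilon-i)$ for $0\le i\le L_\varepsilon$, and
\[
g_n=T^iG_{\tau_\varepsilon(i)}T^{-i}\ \text{ on }T^i\Omega^\varepsilon\ \ (0\le i<L_\varepsilon),\qquad g_n=\mathrm{Id}\ \text{ elsewhere},\qquad H_{n+1}=H_ng_n .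
\]
By Lemma~\ref{lem:tower} and (G1), $g_n$ is a well-defined smooth diffeomorphism with Jacobian $1$. Replacing $\tau_\varepsilon(i)$ by $u\tau_\varepsilon(i)$, $0\le u\le1$, gives an isotopy to the identity. Since $g_n$ preserves each $T^i\Omega^\varepsilon$, the maps $g_n^{\pm1}$ move points by less than $2\sigma_n$. The formula $g_n=T^iG_{\tau_\varepsilon(i)}T^{-i}$ holds on all of $T^iR_n^\varepsilon$, both sides being the identity on $T^i(R_n^\varepsilon\setminus\Omega^\varepsilon)$. For $i=0$ it shows that $g_n=\mathrm{Id}$ on $\bigcup_\varepsilon R_n^\varepsilon$, and by continuity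
\begin{equation}\label{eq:base}
g_n=\mathrm{Id}\quad\text{on }R_n .
\end{equation}

\begin{lemma}\label{lem:step}
$H_{n+1}$ satisfies $(A_{n+1})$ and $(B_{n+1})$.
\end{lemma}

\begin{proof}
$(A_{n+1})$. Let $|m|\le P_{n+1}=q_n$. Since $R_{n+1}\subset B(0,1.5\,\sigma')\subset B(0,\rho_n)$, the set $T^mR_{n+1}$ is safe for $H_n$ by $(B_n)$. It suffices to show that it misses the support of $g_n$. Suppose $T^m\zeta=T^iw$ with $\zeta\in R_{n+1}$, $w\in\Omega^\varepsilon$, $0\le i<L_\varepsilon$. Then $(w-\zeta,m-i)\in\Gamma$ and $|m-i|\le2q_n$. The coordinates of $w$ lie in $(-1,3/p)$ and those of $\zeta$ are at most $2/p$ in absolute value. By Lemma~\ref{lem:visits}(b), $w$ is within $2.1\,\sigma'+1.5\,\sigma'$ of a corner, contrary to \eqref{eq:corners}.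

$(B_{n+1})$. Let $|m|\le q'$. By Lemma~\ref{lem:tower} there are $\varepsilon$, $0\le i<L_\varepsilon$ and $v\in\overline{R_n^\varepsilon}$ with $T^m0=T^iv$. Then $(v,m-i)\in\Gamma$ and $|m-i|\le2q'$. By Lemma~\ref{lem:visits}(a), $v$ lies in an open piece, which must be $R_n^\varepsilon$ because the pieces are open and disjoint, and $B(v,\rho')\subset D_{v_0}$ for some $v_0\in\Lambda'\cap R_n^\varepsilon$. So $T^mB(0,\rho')\subset T^iD_{v_0}$. By (G2), $g_n$ is a translation on $T^iD_{v_0}$, with image $S=T^iG_{\tau_\varepsilon(i)}D_{v_0}\subset T^iR_n^\varepsilon$. It remains to show that $S$ is safe for $H_n$.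
\begin{itemize}
\item If $i\le P_n$, then $S\subset T^iR_n$, and $(A_n)$ applies.
\item If $i\ge L_\varepsilon-P_n$, then $S\subset T^{i-L_\varepsilon}T^{L_\varepsilon}R_n^\varepsilon\subset T^{i-L_\varepsilon}R_n$ with $|i-L_\varepsilon|\le P_n$, and $(A_n)$ applies.
\item Otherwise $\tau_\varepsilon(i)=\ell_n$. By (G3), $S\subset T^iB(v_c,\rho_n)=T^{i+m_c}B(0,\rho_n)$ with $m_c\in\{0,-k,-l,-k-l\}$. Since $0\le i<q_n$ and $k+l\le q_n$, we have $|i+m_c|\le q_n$, and $(B_n)$ applies. \qedhere
\end{itemize}
\end{proof}

Let $f_n=H_nTH_n^{-1}$, $\theta_n=g_nTg_n^{-1}T^{-1}$ and $\psi_n=H_n\theta_nH_n^{-1}$, so that $f_N=T$ and $f_{n+1}=\psi_nf_n$.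

\begin{lemma}\label{lem:cost}
There is an absolute constant $C_1$ such that, for $n\ge N$ and $0\le\gamma<1$, we have $\psi_n=\mathrm{Id}+u_n$ with $u_n:\mathbb T^2\to\mathbb R^2$ smooth and
\[
\|u_n\|_{C^{2+\gamma}}\le\eta_n(\gamma):=C_1\,p_{n+1}^8\,p_n^2\,\sigma_{n-1}^{1-\gamma}.
\]
The numbers $\eta_n(\gamma)$ do not depend on $N$, and $\sum_n\eta_n(\gamma)<\infty$.
\end{lemma}

\begin{proof}
The sets $T^i\Omega^\varepsilon$, $1\le i\le L_\varepsilon$, are pairwise disjoint, being images under $T$ of subsets of the sets in Lemma~\ref{lem:tower}. We claim that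
\[
\theta_n=T^iG_{\tau_\varepsilon(i)}G_{\tau_\varepsilon(i-1)}^{-1}T^{-i}\ \text{ on }T^i\Omega^\varepsilon\ \ (1\le i\le L_\varepsilon),\qquad\theta_n=\mathrm{Id}\ \text{ elsewhere}.
\]
For $i<L_\varepsilon$ this is the computation of Section~\ref{sub:model}. It is also valid for $i=L_\varepsilon$, where the column has returned to the base: $T^{L_\varepsilon}\Omega^\varepsilon\subset R_n$, so $g_n$ is the identity there by \eqref{eq:base}, in agreement with $\tau_\varepsilon(L_\varepsilon)=0$. If $z$ is in none of these sets, then $g_n^{-1}$ fixes $T^{-1}z$, so $\theta_n(z)=g_n(z)$; and $g_n(z)=z$, because the only levels of $g_n$ that can contain $z$ are those with $i=0$.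

On $T^i\Omega^\varepsilon$ the map $\theta_n$ is the identity unless $1\le i\le P_n$ or $L_\varepsilon-P_n<i\le L_\varepsilon$. In the first case $T^i\Omega^\varepsilon\subset T^iR_n$, in the second $T^i\Omega^\varepsilon\subset T^{i-L_\varepsilon}R_n$, and in both $H_n$ is a translation on $T^i\Omega^\varepsilon$ by $(A_n)$. So $\psi_n$ is supported in compact subsets of finitely many disjoint open sets $H_n(T^i\Omega^\varepsilon)$, on each of which it is conjugate by a translation to $G_{\tau+\delta_n}G_\tau^{-1}$ or to its inverse, restricted to $\Omega^\varepsilon$. With $r=2\rho_{n+1}\ge\delta_n$, Lemma~\ref{lem:carry}(b) gives $\|D^ju_n\|_0\le C_*\delta_nr^{-j}$ for $0\le j\le3$, and \eqref{eq:interp} gives $[D^2u_n]_\gamma\le2C_*\delta_nr^{-2-\gamma}$. As $r<1$, $\|u_n\|_{C^{2+\gamma}}\le2C_*\delta_nr^{-2-\gamma}$. Now $\delta_n\le8p^2\sigma_n/q_{n-1}\le9p^2\sigma_n\sigma_{n-1}^2$ and $r^{-1}=500\,p^2/\sigma_n$, so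
\[
\delta_nr^{-2-\gamma}\le9\cdot500^3\,p^8\,\sigma_{n-1}^2\sigma_n^{-1-\gamma}=9\cdot500^3\,p_{n+1}^8\,p_n^{1+\gamma}\,\sigma_{n-1}^{1-\gamma}.
\]
Finally, $\log_{10}(\eta_n(\gamma)/C_1)=48(n+1)+12n-3(1-\gamma)n(n-1)$.
\end{proof}

\begin{remark}
The factor $\sigma_{n-1}^{1-\gamma}$ is the quantity $\sigma^{3-j}$ of the model step with $j=2+\gamma$. The powers of $p_n$ and $p_{n+1}$ are the price for moving many small discs instead of one large disc; they are affordable because $\log p_n$ grows linearly while $\log\sigma_n^{-1}$ grows quadratically. The condition $\gamma<1$ is used only for the summability, and for $\gamma=1$ the bound tends to infinity.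
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:limit}

\subsection*{Convergence}
Fix $0<\gamma<1$, write $\eta_n=\eta_n(\gamma)$ and $S=\sum_{n\ge N_0}\eta_n$. Lifts of the $f_n$ can be chosen with differences $w_n=u_n\circ f_n$. Let $\lambda_n=\|Df_n\|_0$, $\mu_n=\|D^2f_n\|_0$, $\nu_n=[D^2f_n]_\gamma$. We have
\[
Dw_n=Du_n(f_n)Df_n,\qquad D^2w_n=D^2u_n(f_n)(Df_n,Df_n)+Du_n(f_n)D^2f_n .
\]
Since $f_n$ is $\lambda_n$-Lipschitz, $[D^2u_n\circ f_n]_\gamma\le\eta_n\lambda_n^\gamma$, and by \eqref{eq:interp} $[Df_n]_\gamma\le\mu_n$ and $[Du_n\circ f_n]_\gamma\le\eta_n\lambda_n$. The product rule for H\"older seminorms gives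
\[
\|Dw_n\|_0\le\eta_n\lambda_n,\qquad\|D^2w_n\|_0\le\eta_n(\lambda_n^2+\mu_n),\qquad[D^2w_n]_\gamma\le\eta_n(\lambda_n^{2+\gamma}+3\lambda_n\mu_n+\nu_n).
\]
Hence $\lambda_{n+1}\le(1+\eta_n)\lambda_n$, $\mu_{n+1}\le(1+\eta_n)\mu_n+\eta_n\lambda_n^2$ and $\nu_{n+1}\le(1+\eta_n)\nu_n+\eta_n(\lambda_n^{2+\gamma}+3\lambda_n\mu_n)$, with $\lambda_N=1$ and $\mu_N=\nu_N=0$. It follows successively that $\lambda_n\le e^S$, $\mu_n\le Se^{3S}$ and $\nu_n\le Se^S(e^{3S}+3Se^{4S})$. Therefore $\|w_n\|_{C^{2+\gamma}}\le C_\gamma\eta_n$ with $C_\gamma$ independent of $n$ and $N$. So $f_n$ converges in $C^{2+\gamma}$, for every $\gamma<1$, to a map $f$ homotopic to the identity, and the $C^{2+\gamma}$-distance from $f$ to $T$ is at most $C_\gamma\sum_{n\ge N}\eta_n(\gamma)$. Given $\gamma_0$ and $\mathcal U$, apply this with $\gamma=\gamma_0$ (with any $\gamma\in(0,1)$ if $\gamma_0=0$) and choose $N$ so large that $f\in\mathcal U$.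

A $2\times2$ matrix of determinant $1$ has the same norm as its inverse, so $f_n^{-1}$ is $e^S$-Lipschitz. Since $f_{n+1}^{-1}=f_n^{-1}\psi_n^{-1}$ and $\psi_n^{-1}$ moves points by at most $\|u_n\|_0\le\eta_n$, the maps $f_n^{-1}$ converge uniformly, and the limit inverts $f$. As $\det Df=1$, the homeomorphism $f$ is an area-preserving $C^2$ diffeomorphism. The formulas $A:=D(f^{-1})=(Df)^{-1}\circ f^{-1}$ and $D^2(f^{-1})=-A\,(D^2f\circ f^{-1})(A\,\cdot,A\,\cdot)$ show that $f^{-1}$ is also of class $C^{2+\gamma}$.

\subsection*{Semi-conjugacy}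
We have $H_{n+1}^{-1}=g_n^{-1}H_n^{-1}$, and $g_n^{-1}$ moves points by less than $2\sigma_n$. So $H_n^{-1}$ converges uniformly to a continuous map $h$. It is homotopic to the identity, being uniformly close to $H_n^{-1}$, and it is surjective, because its image is compact and within any positive distance of every point. Passing to the limit in $H_n^{-1}f_n=TH_n^{-1}$ gives $hf=Th$. Thus $f\in\mathcal C_{\overline\omega}$.

\subsection*{An orbit that avoids $V$}
By $(B_n)$, $f_n^m(H_n(0))=H_n(T^m0)\notin V$ for $|m|\le q_n$. Let $z_*$ be a limit point of the sequence $H_n(0)$. For fixed $m\in\mathbb Z$, $f_n^m\to f^m$ uniformly, since $f_n^{\pm1}\to f^{\pm1}$ uniformly. So $f^m(z_*)$ is a limit of points of the closed set $\mathbb T^2\setminus V$. The full orbit of $z_*$ avoids $V$, and $f$ is not minimal.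

\subsection*{A dense set of translation vectors}
New examples come from lifting $f$ to finite covers. Let $F,\tilde h$ be lifts as in \eqref{eq:lifts}. For an integer $\kappa\ge1$ and $\xi\in\mathbb Z^2$ put
\[
\hat F(z)=\frac{F(\kappa z)+\xi}\kappa,\qquad\hat h(z)=\frac{\tilde h(\kappa z)}\kappa .
\]
Both maps commute with integer translations, so they induce maps of $\mathbb T^2$ homotopic to the identity. The map $\hat F$ is a $C^2$ diffeomorphism of $\mathbb R^2$ with $D\hat F(z)=DF(\kappa z)$, so it induces $\hat f\in\mathrm{Diff}^2(\mathbb T^2,\mathrm{Vol})$. The map $\tilde h$ is onto, since $h$ is onto and $\tilde h$ commutes with integer translations; so $\hat h$ is onto. Moreover $\hat h\hat F(z)=\frac1\kappa\tilde h(F(\kappa z)+\xi)=\hat h(z)+\frac{\omega+\xi}\kappa$, and $\frac{\omega+\xi}\kappa$ is totally irrational because $1,\omega_1,\omega_2$ and $1,\frac{\omega_1+\xi_1}\kappa,\frac{\omega_2+\xi_2}\kappa$ span the same vector space over $\mathbb Q$. The covering $\pi(z)=\kappa z$ of $\mathbb T^2$ satisfies $\pi\hat f=f\pi$, so the $\hat f$-orbit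 of a point of $\pi^{-1}(z_*)$ avoids $\pi^{-1}(V)$. For fixed $\kappa$ every point of the plane is within $1/\kappa$ of some $\frac{\omega+\xi}\kappa$, so these vectors are dense in $\mathbb T^2$. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Uniform recurrence forces minimality}\label{sec:rigid}

In this section $\overline\omega$ is any totally irrational vector. The idea of the proof of Theorem~\ref{thm:rigid} is that, for a conservative map, the complement of a proper invariant set $M$ contains an essential loop, whose lifts are fences in the plane. By \eqref{eq:lifts} the orbits in $M$ drift across these fences, which is impossible for an iterate that moves points by less than the distance from $M$ to the loop. We use the following two-dimensional intermediate value theorem (Poincar\'e--Miranda), a consequence of Brouwer's fixed point theorem: if $\phi_1,\phi_2$ are continuous on a rectangle, $\phi_1$ is negative on the left side and positive on the right side, and $\phi_2$ is positive on the bottom side and negative on the top side, then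 $\phi_1$ and $\phi_2$ have a common zero.

\begin{lemma}\label{lem:fence}
Let $v\in\mathbb R^2\setminus\{0\}$, let $\alpha:\mathbb R\to\mathbb R^2$ be continuous with $\alpha(t+1)=\alpha(t)+v$, and let $D>\sup_t|v\wedge\alpha(t)|$. Every path $\beta:[0,1]\to\mathbb R^2$ with $v\wedge\beta(0)\le-D$ and $v\wedge\beta(1)\ge D$ meets $\alpha(\mathbb R)$.
\end{lemma}

\begin{proof}
The function $v\wedge\alpha(t)$ is periodic, so the supremum is finite, while $v\cdot\alpha(t)\to\pm\infty$ as $t\to\pm\infty$. Let $\phi_1(s,t)=v\wedge(\beta(s)-\alpha(t))$ and $\phi_2(s,t)=v\cdot(\beta(s)-\alpha(t))$ on $[0,1]\times[-A,A]$. Then $\phi_1(0,\cdot)<0<\phi_1(1,\cdot)$, and $\phi_2(\cdot,A)<0<\phi_2(\cdot,-A)$ for large $A$. At a common zero, $\beta(s)=\alpha(t)$.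
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $F$ and $C_0$ be as in \eqref{eq:lifts}. Suppose that $f$ is not minimal, and let $M\ne\mathbb T^2$ be the closure of an orbit; then $f(M)=M$. Let $W$ be a component of $\mathbb T^2\setminus M$. The sets $f^i(W)$ are components of the same positive area, so two of them coincide, and $f^k(W)=W$ for some $k\ge1$. Let $\tilde W$ be a component of the preimage of $W$ in $\mathbb R^2$. It is open and path connected. By path lifting every component of the preimage projects onto $W$, so the components are the translates $\tilde W+\xi$, $\xi\in\mathbb Z^2$; two of them are equal or disjoint.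

\emph{Step 1: $\tilde W+v=\tilde W$ for some $v\in\mathbb Z^2\setminus\{0\}$.} Suppose not; then the translates $\tilde W+\xi$ are pairwise disjoint. We have $F^k\tilde W=\tilde W+\xi_0$ for some $\xi_0\in\mathbb Z^2$, hence $F^{ki}\tilde W=\tilde W+i\xi_0$. Let $\tilde B\subset\tilde W$ be a disc of diameter less than $1/2$. By Poincar\'e's recurrence theorem for $f^k$, there are $z\in\tilde B$ and arbitrarily large $i$ with $F^{ki}(z)\in\tilde B+\xi_i$ for some $\xi_i\in\mathbb Z^2$. This point lies in $\tilde W+\xi_i$ and in $\tilde W+i\xi_0$, so $\xi_i=i\xi_0$. By \eqref{eq:lifts}, $|i(k\omega-\xi_0)|\le C_0+1$ for arbitrarily large $i$. So $k\omega=\xi_0$, which contradicts total irrationality.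

\emph{Step 2: the fences.} Join a point $z_0\in\tilde W$ to $z_0+v$ by a path $\alpha:[0,1]\to\tilde W$ and extend it by $\alpha(t+1)=\alpha(t)+v$. Let $Y=\alpha(\mathbb R)+\mathbb Z^2$ and let $\tilde M$ be the preimage of $M$. The set $Y$ is the preimage of a compact subset of $W$, so $d_0=\min(\operatorname{dist}(\tilde M,Y),\frac12)>0$.

\emph{Step 3: crossing.} Choose $n=n_j\ge1$ with $d(f^n(z),z)<d_0$ for all $z$. The continuous map $F^n-\mathrm{id}$ takes values in the disjoint discs $B(\xi,d_0)$, $\xi\in\mathbb Z^2$, hence in a single one, $B(\xi_1,d_0)$. Put $G=F^n-\xi_1$ and $u=n\omega-\xi_1$. Then $|G(z)-z|<d_0$, $G(\tilde M)=\tilde M$, and $|G^i(z)-z-iu|\le C_0$. Fix $z\in\tilde M$. Each point of the segment $[G^iz,G^{i+1}z]$ is at distance less than $d_0$ from $G^iz\in\tilde M$, so the polygonal line through $z,Gz,G^2z,\dots$ misses $Y$. On the other hand, $v\wedge u=n(v_1\omega_2-v_2\omega_1)-v\wedge\xi_1\ne0$ by total irrationality. Replacing $v$ by $-v$ and $\alpha(t)$ by $\alpha(-t)$ if necessary, we may assume $v\wedge u>0$, so $v\wedge G^iz\to+\infty$.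 With $D$ as in Lemma~\ref{lem:fence}, choose $\xi\in\mathbb Z^2$ with $v\wedge(z-\xi)\le-D$, which is possible as $v\ne0$, and then $i$ with $v\wedge(G^iz-\xi)\ge D$. By Lemma~\ref{lem:fence}, the polygonal line from $z$ to $G^iz$ meets $\alpha(\mathbb R)+\xi\subset Y$, a contradiction.
\end{proof}

\begin{remark}
The semi-conjugacy enters only through the bound in \eqref{eq:lifts}, and area preservation only through the periodicity of $W$ and the recurrence in Step 1. Total irrationality cannot be dropped: if $\xi\cdot\omega\in\mathbb Z$ with $\xi\ne0$, then $T_{\overline\omega}$ is conservative and has iterates tending to the identity by the pigeonhole principle, but it preserves the nonconstant function $e^{2\pi i\xi\cdot z}$ and is not minimal. The hypothesis on the iterates cannot be dropped either, by Theorem~\ref{thm:main}. In that construction each $f_n$ satisfies it, since $f_n^{q_j}=H_nT^{q_j}H_n^{-1}\to\mathrm{Id}$ as $j\to\infty$; by Theorem~\ref{thm:rigid}, the limit $f$, like any counterexample, does not.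
\end{remark}

\begin{thebibliography}{9}
\bibitem{WZ} Jian Wang and Zhiyuan Zhang, \emph{The rigidity of pseudo-rotations on the two-torus and a question of Norton-Sullivan}, arXiv:1708.02529 (2017).
\end{thebibliography}
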